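# A lens with negative free boundary Brown–York mass

## 1. A lens, a stretch, and a compensating slide

Let $C=(0,0,\sqrt2)$, $z_0=1/\sqrt2$, and consider the lens
$$\Omega=\{|x|\le 1,\ |x-C|\le 1\},\qquad \Sigma=\partial\Omega\cap\{|x-C|=1\},\qquad S=\partial\Omega\cap\{|x|=1\}.$$
Write $x=(x_1,x_2,z)$ and $s^2=x_1^2+x_2^2$. Since $|x|^2-|x-C|^2=2\sqrt2\,z-2$, the face $\Sigma$ is the part $z\le z_0$ of the unit sphere around $C$, and $S$ is the part $z\ge z_0$ of the unit sphere around $0$. They meet along the circle $\Gamma=\{|x|=1,\ z=z_0\}$, which has radius $1/\sqrt2$ and length $\sqrt2\,\pi$. The outward normals are $\nu_\Sigma=x-C$ and $\nu_S=x$. On $\Gamma$ we have $\langle x,x-C\rangle=1-\sqrt2 z=0$, so the two faces are orthogonal.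

Now take a smooth function $f$ on $\Omega$ and a vector field $X$ with $X=-2f\,\nu_\Sigma$ on $\Sigma$. With $e$ the Euclidean metric, put
$$h=4fe+\mathcal L_Xe,\qquad g_t=e+th .\tag{1}$$
The first summand stretches all lengths. The second pulls the metric back along a motion which, on $\Sigma$, goes inward with speed $2f$. For $Y,Z$ tangent to $\Sigma$, only derivatives of $X$ along $\Sigma$ enter, and
$$h(Y,Z)=4f\langle Y,Z\rangle+\langle\nabla_YX,Z\rangle+\langle\nabla_ZX,Y\rangle=4f\langle Y,Z\rangle-2f\cdot 2\,\mathrm{II}(Y,Z)=0,\tag{2}$$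
because $\mathrm{II}(Y,Z)=\langle\nabla_Y\nu_\Sigma,Z\rangle$ equals $\langle Y,Z\rangle$ on a unit sphere. (The derivative of $f$ multiplies $\langle\nu_\Sigma,Z\rangle=0$.) So the slide undoes the stretch: $g_t$ induces on $\Sigma$ exactly the Euclidean metric, with no error term in $t$.

The mean curvature $H$ of $\Sigma$ does change. Section 5 will show that its derivative at $t=0$ is $4\partial_\nu f+2\Delta_\Sigma f$, so the derivative of the total mean curvature is a sum of two flux integrals of $f$, which can be computed by hand.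

This construction is for the following purpose. There is a mass that compares the total mean curvature of $\Sigma$ in a curved manifold with the total mean curvature of the same intrinsic surface placed in $\mathbb R^3$. One would like it to be nonnegative under curvature conditions on the interior and on the other face $S$. With the deformation (1) we freeze the intrinsic surface, and we choose $f$ and the rest of $X$ so that the curvature conditions hold strictly while the total mean curvature of $\Sigma$ goes *up*. The mass is then negative.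

## 2. The mass and the inequality to be tested

**Known result.** Let $(\Sigma,h)$ be a smooth Riemannian surface with the topology of the closed disc, with Gauss curvature $K_h>0$ and with geodesic curvature of the boundary $k_h\equiv1$. Then there is an isometric embedding $F:(\Sigma,h)\to\mathbb R^3$ such that $F(\partial\Sigma)\subset\mathbb S^2$ and $F(\Sigma)$ meets the unit sphere $\mathbb S^2$ orthogonally along $F(\partial\Sigma)$. This embedding is unique up to rotations and reflections through planes containing the origin.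

Such a surface $F(\Sigma)$ is called a *free boundary surface* with respect to $\mathbb S^2$. Since $K_h>0$, it is convex and its Euclidean mean curvature does not vanish. We denote by $H_e$ this mean curvature with respect to the unit normal for which $H_e>0$.

*Example.* The face $\Sigma$ of the lens has $K=1$, and its boundary is a circle at polar angle $45^\circ$ on a unit sphere, so $k=\cot45^\circ=1$. The inclusion $\Sigma\subset\mathbb R^3$ is already a free boundary embedding. By uniqueness $H_e=2$.

**Conventions.** For a compact Riemannian three-manifold with boundary, mean curvatures of boundary components are taken with respect to the outward unit normal $\nu$, with $\mathrm{II}(X,Y)=\langle\nabla_X\nu,Y\rangle$ and $H=\operatorname{tr}\mathrm{II}$. Thus the boundary of the Euclidean unit ball has $H=2$. A boundary component is *strictly mean convex* if $H>0$.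

**Definition (mass).** Let $(M,g)$ be a compact connected Riemannian three-manifold with $\partial M=\Sigma\cup S$, where $\Sigma,S$ are compact surfaces with common boundary $\partial\Sigma=\partial S=\Sigma\cap S$, $\Sigma$ is a topological disc, $S$ and $\Sigma$ meet orthogonally along the common boundary, and $\Sigma$ with its induced metric $h_\Sigma$ has positive Gauss curvature and $k_{h_\Sigma}=1$. Let $H$ and $H^S$ be the mean curvatures of $\Sigma$ and $S$ in $(M,g)$, and $\operatorname{Sc}$ the scalar curvature. The *free boundary Brown–York mass* is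
$$m^{FB}_{BY}(M)=\int_\Sigma(H_e-H)\,d\mathrm{vol}_{h_\Sigma}.$$

*Example.* For the Euclidean lens $H=H_e=2$ on $\Sigma$, so the mass is $0$. Here $\operatorname{Sc}=0$ and $H^S=2$.

The question comes from Thomas Koerber, "A free boundary isometric embedding problem in the unit ball", arXiv:1908.11188 (2019).

**Problem.** Prove or disprove: let $(M,g)$ be as in the definition. If $\Sigma$ is strictly mean convex, $\operatorname{Sc}\ge0$ and $H^S\ge2$, then $m^{FB}_{BY}(M)\ge0$, with equality if and only if $M$ is the Euclidean domain bounded by a part of the unit sphere and a convex free boundary surface.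

The last phrase means that $(M,g)$ is isometric to a domain in $\mathbb R^3$ bounded by a part of $\mathbb S^2$, corresponding to $S$, and a convex surface meeting $\mathbb S^2$ orthogonally, corresponding to $\Sigma$.

The statement is **false**, both the inequality and the equality case.

## 3. Statements on the lens and on general model domains

A prime always denotes the derivative at $t=0$ along $g_t=e+th$.

**Definition (model domain).** A *model domain* is a compact connected domain $\Omega\subset\mathbb R^3$ with $\partial\Omega=\Sigma\cup S$, where $S\subset\mathbb S^2$ is a smooth part of the unit sphere with outward normal $x$, and $\Sigma$ is a smooth disc with $K>0$ and positive mean curvature $H_e$ with respect to the outward normal. They meet along $\Gamma=\partial\Sigma=\partial S=\Sigma\cap S$ with interior angle $\pi/2$.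

The lens is a model domain. The symbol $H_e$ is consistent with Section 2. Indeed, let $\eta:=\nu_S=x$ along $\Gamma$. Since the interior angle is $\pi/2$, $\Omega$ looks near a point of $\Gamma$ like the quarter space $\{\langle\nu_\Sigma,\cdot\rangle\le0,\ \langle\nu_S,\cdot\rangle\le0\}$, so $\eta$ is the outward conormal of $\Sigma$, and $\mu:=\nu_\Sigma$ is the outward conormal of $S$. If $T$ is a unit tangent of $\Gamma$, then $k=\langle\nabla_T\eta,T\rangle=\langle\nabla_Tx,T\rangle=1$. So $\Sigma$ is a free boundary surface with $K>0$, $k=1$, and uniqueness of the embedding says that its mean curvature is the $H_e$ of Section 2.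

**Definition (admissible weight).** For a model domain, $\sigma\in C^0(\Sigma)$ is *admissible* if $\sigma=\langle a,x\rangle|_\Sigma$ for some $a\in\mathbb R^3$ with $\langle a,x\rangle\ge0$ on $\Omega$.

*Example.* On the lens $z\ge\sqrt2-1>0$, so $\sigma=z$ is admissible. On any model domain $\sigma\equiv1$ and $\sigma\equiv-1$ are not admissible: $\langle a,x\rangle=\pm1$ on $\Sigma$ would put $\Sigma$ in a plane, contradicting $K>0$.

**Theorem 1.** On the lens $\Omega$ there are polynomial symmetric 2-tensors $h$ such that, for all small $t>0$, $g_t=e+th$ on $M=\Omega$ satisfies all hypotheses of the Problem, even with $\operatorname{Sc}>0$ and $H^S>2$ strictly, and $m^{FB}_{BY}(M,g_t)<0$. There are also such metrics with $\operatorname{Sc}>0$, $H^S>2$ (hence not flat) and $m^{FB}_{BY}=0$.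

**Theorem 2.** Let $\Omega$ be a model domain and $\sigma\in C^0(\Sigma)$.

1. If $\sigma$ is not admissible, then there is a smooth $h$ such that for all small $t>0$ the metric $g_t=e+th$ satisfies the hypotheses of the Problem with the same induced metric on $\Sigma$, with $\operatorname{Sc}>0$, $H^S>2$, and $\int_\Sigma\sigma(H_e-H_{g_t})<0$.
2. Conversely, let $\sigma$ be admissible, and let $g_t$, $t\in[0,t_0)$, $g_0=e$, be a $C^1$ curve of metrics (in the $C^2$ topology) inducing the same metric on $\Sigma$, with $\Sigma\perp S$, $\operatorname{Sc}\ge0$, $H^S\ge2$. Then $\frac{d}{dt}\big|_0\int_\Sigma\sigma(H_e-H_{g_t})\ge0$.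

Since $\sigma\equiv1$ and $\sigma\equiv-1$ are never admissible, the inequality fails near every model domain, and Section 10 shows that rigidity does too. No nonlinear inequality $\int_\Sigma\langle a,x\rangle(H_e-H)\ge0$ for general $M$ is claimed. What Theorem 2 says is that admissible weights are the only ones for which such an inequality can hold near a given model domain, and that for them it holds to first order.

**Proposition 3.** Let $\Omega$ be a model domain and suppose $u=\langle a,x\rangle>0$ on $\Omega$ for some $a$. If $g=\varphi^4e$ with $\varphi>0$ smooth, $\varphi=1$ on $\Sigma$, $\operatorname{Sc}\ge0$, $H^S\ge2$, then $H\le H_e$ pointwise on $\Sigma$. Hence $m^{FB}_{BY}\ge0$, with equality iff $g=e$.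

The proof of Theorem 1 uses only Section 4, formula (5) of Section 5, and Section 8.

## 4. Perturbations that freeze the face $\Sigma$

The purpose of this section is to isolate the linear conditions on $h$ under which $e+th$ satisfies the hypotheses for small $t>0$.

Let $\Omega$ be a model domain and let $\mathcal A$ be the space of smooth symmetric 2-tensors $h$ on $\Omega$ with
$$h(Y,Z)=0\ \ \text{for all } Y,Z\in T\Sigma,\qquad h(\nu_\Sigma,\nu_S)=0\ \text{ on }\Gamma .\tag{3}$$
For example, any smooth $h$ that vanishes on $\Sigma$ lies in $\mathcal A$.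

**The intrinsic data are exact.** For $h\in\mathcal A$ and small $t$, $g_t$ is a metric inducing the Euclidean metric on $\Sigma$. So $K>0$, $k=1$, $H_e$ and the area element do not change.

**Orthogonality is exact.** On $\Gamma$ the plane $T\Sigma$ is spanned by $T$ and $\eta$, with $g_t(T,T)=1$ and $g_t(T,\eta)=0$, since $h$ vanishes on $T\Sigma$. The plane $TS$ is spanned by $T$ and $\zeta=\nu_\Sigma-t\,h(\nu_\Sigma,T)\,T$. We compute
$$g_t(\zeta,T)=t\,h(\nu_\Sigma,T)-t\,h(\nu_\Sigma,T)=0,\qquad g_t(\zeta,\eta)=t\,h(\nu_\Sigma,\nu_S)-t\,h(\nu_\Sigma,T)\,g_t(T,\eta)=0 .$$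
So $\eta$ and $\zeta$ are $g_t$-normal to $\Gamma$ in $\Sigma$ and in $S$ respectively, and they are $g_t$-orthogonal. Hence $\Sigma\perp_{g_t}S$.

**The inequalities hold for small $t$.** Suppose also $\operatorname{Sc}'(h)>0$ on $\Omega$ and $(H^S)'(h)>0$ on $S$. Since $\operatorname{Sc}(e)=0$, $H^S(e)=2$, $H(e)=H_e>0$, we have for small $t>0$
$$\operatorname{Sc}(g_t)=t\operatorname{Sc}'+O(t^2)>0,\quad H^S(g_t)=2+t(H^S)'+O(t^2)>2,\quad H(g_t)=H_e+tH'+O(t^2)>0 .$$
The remainders are uniform, because these quantities are smooth in $t$ and in the point on the compact sets $\Omega,S,\Sigma$. If $h$ depends affinely on parameters in a compact set, the remainders are uniform in the parameters for the same reason. So all hypotheses of the Problem hold, and for every $\sigma\in C^0(\Sigma)$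
$$\int_\Sigma\sigma(H_e-H_{g_t})=-t\int_\Sigma\sigma H'(h)+O(t^2).\tag{4}$$

To make the mass negative, we therefore look for $h\in\mathcal A$ with $\operatorname{Sc}'>0$, $(H^S)'>0$ and $\int_\Sigma H'>0$.

## 5. First-order change of scalar and mean curvature

**Formula for $h=4fe+\mathcal L_Xe$.** The derivatives $\operatorname{Sc}'(h)$ and $H'(h)$ are linear in $h$, so we treat the two summands separately.

For $4fe$ we use the path $(1+tf)^4e=e+4tfe+O(t^2)$ and the textbook conformal formulas for $\varphi^4e$, namely $\operatorname{Sc}=-8\varphi^{-5}\Delta\varphi$ and $H=\varphi^{-2}(H_e+4\varphi^{-1}\partial_\nu\varphi)$, where $H_e$ is the Euclidean mean curvature of the piece. They give $\operatorname{Sc}'=-8\Delta f$ and $H'=4\partial_\nu f-2fH$.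

For $\mathcal L_Xe$, extend $X$ to a compactly supported field on $\mathbb R^3$ with flow $\Phi_t$, and use the path $\Phi_t^*e=e+t\mathcal L_Xe+O(t^2)$. These metrics are flat, so $\operatorname{Sc}'=0$. The mean curvature of a boundary piece $P$ at $p$ with respect to $\Phi_t^*e$ is the Euclidean mean curvature of $\Phi_t(P)$ at $\Phi_t(p)$. The textbook first variation with $v=\langle X,\nu\rangle$ is $H'=-\Delta_\partial v-|\mathrm{II}|^2v+X^T(H)$. (Sign check: for the unit sphere and $X=\nu$, $H=2/(1+t)$ and $H'=-2=-|\mathrm{II}|^2v$.) Altogether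
$$\operatorname{Sc}'=-8\Delta f,\qquad H'=4\partial_\nu f-2fH-\Delta_\partial v-|\mathrm{II}|^2v+X^T(H).\tag{5}$$
On a piece of a unit sphere $H=|\mathrm{II}|^2=2$ and $X^T(H)=0$, so there
$$H'=4\partial_\nu f-4f-\Delta_\partial v-2v.\tag{6}$$

On the face $\Sigma$ of the lens with $v=-2f$, the zero-order terms cancel and $H'=4\partial_\nu f+2\Delta_\Sigma f$, as announced in Section 1.

**Formula for general $h$.** For Theorem 2 we need $H'(h)$ for arbitrary $h$. On a boundary piece let $\gamma$ be the induced Euclidean metric, $h^T$ the tangential part of $h$, $h_{\nu\nu}=h(\nu,\nu)$, and $\omega=h(\nu,\cdot)$ restricted to tangent vectors. The claim is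
$$H'(h)=\tfrac12\operatorname{tr}_\gamma(\nabla_\nu h)-\operatorname{div}_\gamma\omega-\tfrac12H\,h_{\nu\nu}.\tag{7}$$

Let $\rho$ be a function vanishing on the piece with $d\rho=\nu^\flat$ along it. For a metric $g$, the dual of the outward unit normal is $d\rho/|d\rho|_g$. Derivatives of $1/|d\rho|_g$ multiply $d\rho(Y)=0$ for tangent $Y$, so on tangent vectors $\mathrm{II}_g=|d\rho|_g^{-1}\operatorname{Hess}_g\rho$. Now $(|d\rho|^2)'=-h_{\nu\nu}$, hence $(|d\rho|^{-1})'=\frac12h_{\nu\nu}$. The variation of the Christoffel symbols is $(\Gamma')^k_{ij}=\frac12(\nabla_ih_{jk}+\nabla_jh_{ik}-\nabla_kh_{ij})$. Thus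
$$\mathrm{II}'_{ij}=\tfrac12h_{\nu\nu}\mathrm{II}_{ij}-\tfrac12\big(\nabla_ih_{j\nu}+\nabla_jh_{i\nu}-\nabla_\nu h_{ij}\big),$$
where $\nabla_ih_{j\nu}$ means $(\nabla_{e_i}h)(e_j,\nu)$. Next take a tangent orthonormal frame with vanishing $\gamma$-covariant derivatives at the point. There $\nabla_{e_i}e_j=-\mathrm{II}_{ij}\nu$, so
$$e_i\big(h(e_i,\nu)\big)=(\nabla_{e_i}h)(e_i,\nu)-\mathrm{II}_{ii}h_{\nu\nu}+h(e_i,\nabla_{e_i}\nu).$$
Summing over $i$ gives
$$\sum_i(\nabla_{e_i}h)(e_i,\nu)=\operatorname{div}_\gamma\omega+Hh_{\nu\nu}-\langle h^T,\mathrm{II}\rangle.\tag{8}$$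
Since $H=\operatorname{tr}\mathrm{II}$ is taken with the varying induced metric,
$$H'=-\langle h^T,\mathrm{II}\rangle+\operatorname{tr}_\gamma\mathrm{II}'=-\langle h^T,\mathrm{II}\rangle+\tfrac12Hh_{\nu\nu}-\big(\operatorname{div}_\gamma\omega+Hh_{\nu\nu}-\langle h^T,\mathrm{II}\rangle\big)+\tfrac12\operatorname{tr}_\gamma\nabla_\nu h,$$
which is (7). For $h=4fe$ it returns $4\partial_\nu f-2fH$, as it should.

We also recall the textbook formula at the flat metric,
$$\operatorname{Sc}'(h)=-\Delta\operatorname{tr}h+\operatorname{div}\operatorname{div}h,\qquad\text{in particular}\quad \operatorname{Sc}'(\phi e)=-2\Delta\phi.\tag{9}$$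

## 6. Conformal metrics alone give no counterexample on the lens

The first place to look for a counterexample is a conformal metric $\varphi^4e$. It keeps angles, so $\Sigma\perp S$ is automatic, and it keeps the metric on $\Sigma$ if $\varphi=1$ there. Proposition 3 says that this search cannot succeed on the lens, where $u=z>0$ is available.

**Proof of Proposition 3.** *Translating the hypotheses.* Put $\psi=\varphi-1$. Then $\operatorname{Sc}\ge0$ means $\Delta\psi\le0$, and $\psi=0$ on $\Sigma$. On $S$, $H^S=\varphi^{-2}(2+4\varphi_\nu/\varphi)\ge2$ means $\varphi_\nu\ge\frac12\varphi(\varphi^2-1)$, that is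
$$\psi_\nu\ge\tfrac12\varphi(\varphi+1)\psi\quad\text{on }S.$$

*Showing $\psi\ge0$.* Let $y=\psi/u$. Since $u$ is harmonic, $\Delta\psi=u\Delta y+2\langle\nabla u,\nabla y\rangle$, so $\Delta y+2\langle\nabla\log u,\nabla y\rangle=\Delta\psi/u\le0$, with bounded coefficients because $u>0$ on the compact set $\Omega$. Suppose $\min y<0$. The minimum is not attained on $\Sigma\supset\Gamma$, where $y=0$. Also $y$ is not constant, since it vanishes on $\Sigma$. By the strong maximum principle the minimum is attained only on $S\setminus\Gamma$, and at such a point $y_\nu<0$ by the Hopf lemma. But there $\psi<0$, so $0<\varphi<1$ and $\frac12\varphi(\varphi+1)<1$, hence $\psi_\nu\ge\frac12\varphi(\varphi+1)\psi>\psi$. On $S$ we have $u_\nu=\langle a,x\rangle=u$, so $y_\nu=(\psi_\nu-\psi)/u>0$, a contradiction.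

*Conclusion.* So $\psi\ge0$ with $\psi=0$ on $\Sigma$, hence $\psi_\nu\le0$ on $\Sigma$ and $H=H_e+4\psi_\nu\le H_e$. If $\int_\Sigma(H_e-H)=0$, then $\psi_\nu=0$ on $\Sigma$. If $\psi\not\equiv0$, the nonnegative superharmonic function $\psi$ is positive in the interior by the strong maximum principle, and the Hopf lemma at an interior point of $\Sigma$ gives $\psi_\nu<0$, a contradiction. So $\psi\equiv0$ and $g=e$. The converse is clear. $\blacksquare$

The restriction was that a conformal factor must equal $1$ on $\Sigma$. The slide $X$ in (1) removes this restriction: with it, $f$ may be nonzero on $\Sigma$.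

## 7. Affine weights, and the term that blocks the weight 1

The natural way to *prove* the inequality to first order is to integrate $\operatorname{Sc}'$ and read off the boundary terms. We do this with an affine weight $u$.

**The integral identity.** Let $\Omega$ be a model domain and $u$ affine. For $h\in C^2$ satisfying (3),
$$\int_\Omega u\operatorname{Sc}'(h)+2\int_\Sigma uH'(h)+2\int_Su\,(H^S)'(h)=\int_S(u_\nu-u)\operatorname{tr}_\gamma h.\tag{10}$$

*Integration by parts.* Insert (9). Since $\operatorname{Hess}u=0$, integrating by parts twice leaves only boundary terms: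
$$\int_\Omega u\operatorname{Sc}'=\int_{\partial\Omega}-u\,\partial_\nu\operatorname{tr}h+u_\nu\operatorname{tr}h+u\,(\operatorname{div}h)(\nu)-h(\nabla u,\nu).$$

*Splitting into normal and tangential parts.* We have $\operatorname{tr}h=\operatorname{tr}_\gamma h+h_{\nu\nu}$, $\partial_\nu\operatorname{tr}h=\operatorname{tr}_\gamma\nabla_\nu h+(\nabla_\nu h)_{\nu\nu}$, $h(\nabla u,\nu)=u_\nu h_{\nu\nu}+\omega(\nabla^\gamma u)$, and by (8) $(\operatorname{div}h)(\nu)=(\nabla_\nu h)_{\nu\nu}+\operatorname{div}_\gamma\omega+Hh_{\nu\nu}-\langle h^T,\mathrm{II}\rangle$. The terms $u(\nabla_\nu h)_{\nu\nu}$ and $u_\nu h_{\nu\nu}$ cancel, and the integrand is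
$$-u\operatorname{tr}_\gamma\nabla_\nu h+u_\nu\operatorname{tr}_\gamma h+u\operatorname{div}_\gamma\omega+uHh_{\nu\nu}-u\langle h^T,\mathrm{II}\rangle-\omega(\nabla^\gamma u).$$
By (7), $-u\operatorname{tr}_\gamma\nabla_\nu h+uHh_{\nu\nu}=-2uH'-2u\operatorname{div}_\gamma\omega$. So the integrand equals
$$-2uH'-\operatorname{div}_\gamma(u\omega)+\langle h^T,u_\nu\gamma-u\,\mathrm{II}\rangle .$$

*Boundary conditions.* The divergence terms on $\Sigma$ and $S$ contribute $-\oint_\Gamma u\,h(\nu_\Sigma,\eta)-\oint_\Gamma u\,h(\nu_S,\mu)=-2\oint_\Gamma u\,h(\nu_\Sigma,\nu_S)=0$. On $\Sigma$ we have $h^T=0$. On $S$ we have $\mathrm{II}=\gamma$, so the last term is $(u_\nu-u)\operatorname{tr}_\gamma h$. This is (10).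

**Where the weight 1 stops working.** The mass has weight $1$ on $\Sigma$, so one wants $u\equiv1$. Then (10) reads
$$\int_\Omega\operatorname{Sc}'+2\int_\Sigma H'+2\int_S(H^S)'=-\int_S\operatorname{tr}_\gamma h .$$
To conclude $\int_\Sigma H'\le0$ from $\operatorname{Sc}'\ge0$, $(H^S)'\ge0$ one would need $\int_S\operatorname{tr}_\gamma h\ge0$. This integral is twice the first-order change of the area of $S$, and the hypotheses do not fix the metric on $S$. The term disappears exactly when $u_\nu=u$ on $S$. For $u=\langle a,x\rangle+b$ we have $u_\nu=\langle a,x\rangle$ there, so this forces $b=0$. The good weights are linear functions, and none of them equals $1$ on $\Sigma$.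

**Proof of Theorem 2, part 2.** Let $h=g_t'(0)\in C^2$. We check (3). The induced metric on $\Sigma$ is constant in $t$, so $h^T=0$ on $\Sigma$. Let $\rho_\Sigma,\rho_S$ be defining functions of $\Sigma,S$ whose gradients along them are $\nu_\Sigma,\nu_S$. Orthogonality means $g_t^{-1}(d\rho_\Sigma,d\rho_S)=0$ on $\Gamma$, and differentiating gives $-h(\nu_\Sigma,\nu_S)=0$. Since $\operatorname{Sc}(e)=0$ and $H^S(e)=2$ are equality in the constraints at $t=0$, we have $\operatorname{Sc}'(h)\ge0$ and $(H^S)'(h)\ge0$. Take $u=\langle a,x\rangle\ge0$ with $\sigma=u|_\Sigma$. Then $u_\nu=u$ on $S$, and (10) gives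
$$2\int_\Sigma\sigma H'=-\int_\Omega u\operatorname{Sc}'-2\int_Su\,(H^S)'\le0 .$$
Since $\frac{d}{dt}\big|_0\int_\Sigma\sigma(H_e-H_{g_t})=-\int_\Sigma\sigma H'$, this is the claim. $\blacksquare$

## 8. The counterexample on the lens

We return to the lens and to (1). On $\Sigma$ the field $X$ is prescribed by $f$. On $S$ only $w:=\langle X,x\rangle$ enters $(H^S)'$. We must see what the corner $\Gamma$ demands of $w$, and then choose $f$.

**Step 1. From a pair $(f,w)$ to a tensor $h\in\mathcal A$.** This step reduces everything to two scalar functions. On $\Gamma$ the field $X=-2f\nu_\Sigma$ is orthogonal to $x$, so necessarily $w=0$ there. Orthogonality of the faces will prescribe the conormal derivative of $w$ as well.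

**Lemma 4.** Let $f$ be a polynomial in $z$ and $s^2$, and let $w=w(z)$ be a polynomial with
$$w(z_0)=0,\qquad w'(z_0)=2\sqrt2\,\big(f-\partial_\eta f\big)\big|_\Gamma .\tag{11}$$
Then there is a polynomial field $X$, depending linearly on $(f,w)$, such that $h=4fe+\mathcal L_Xe$ lies in $\mathcal A$ and
$$\operatorname{Sc}'=-8\Delta f,\qquad (H^S)'=4(\partial_\nu f-f)-(\Delta_S+2)w\ \text{ on }S,\qquad H'=4\partial_\nu f+2\Delta_\Sigma f\ \text{ on }\Sigma.\tag{12}$$

*Proof.* By rotational symmetry $f-\partial_\eta f$ is constant on $\Gamma$, so (11) makes sense. On $S$ we have $s^2=1-z^2$, so $f|_S$ is a polynomial in $z$. The polynomial $w+2f|_S\,(1-\sqrt2z)$ vanishes at $z_0$, hence equals $(1-\sqrt2z)\,Q(z)$ with a polynomial $Q$ depending linearly on $(f,w)$. Put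
$$X=-2f\,(x-C)+\tfrac12\big(|x-C|^2-1\big)\,Q(z)\,x .$$
On $\Sigma$ the second term vanishes, so $X=-2f\nu_\Sigma$ and $v=\langle X,\nu_\Sigma\rangle=-2f$. On $S$, $\frac12(|x-C|^2-1)=1-\sqrt2z=\langle x-C,x\rangle$, so $\langle X,x\rangle=-2f(1-\sqrt2z)+(1-\sqrt2z)Q=w$.

Next, $h\in\mathcal A$. The tangential part on $\Sigma$ vanishes by (2), since the $Q$-term is identically zero on $\Sigma$ and contributes nothing to derivatives along $\Sigma$. For the mixed component on $\Gamma$, recall $\eta=\nu_S=x$ and $\mu=\nu_\Sigma=x-C$. Differentiating $v=\langle X,\nu_\Sigma\rangle$ along $\Sigma$ gives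
$$\partial_\eta v=\langle\nabla_\eta X,\nu_\Sigma\rangle+\langle X,\eta\rangle=\langle\nabla_\eta X,\nu_\Sigma\rangle,$$
since $X\parallel\nu_\Sigma$. Differentiating $w=\langle X,x\rangle$ along $S$ gives
$$\partial_\mu w=\langle\nabla_\mu X,\eta\rangle+\langle X,\mu\rangle=\langle\nabla_\mu X,\eta\rangle+v .$$
Therefore
$$h(\nu_\Sigma,\nu_S)=\langle\nabla_\mu X,\eta\rangle+\langle\nabla_\eta X,\mu\rangle=\partial_\eta v+\partial_\mu w-v=-2\partial_\eta f+\partial_\mu w+2f .$$
The $z$-component of $\mu=x-C$ on $\Gamma$ is $z_0-\sqrt2=-z_0$. So $\partial_\mu w=-z_0w'(z_0)=-2(f-\partial_\eta f)$ by (11), and $h(\nu_\Sigma,\nu_S)=0$.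

Finally (12) is (5) and (6). On $S$ the normal speed is $w$. On $\Sigma$ it is $v=-2f$, so $-\Delta_\Sigma v-2v=2\Delta_\Sigma f+4f$ and the terms $\mp4f$ cancel. $\square$

**Step 2. Making $(H^S)'$ constant, one mode at a time.** We look for $w$ such that $(H^S)'$ is a constant $c$. Let $P_\ell$ be the Legendre polynomials, with $\Delta_{\mathbb S^2}P_\ell(z)=-\ell(\ell+1)P_\ell(z)$. Suppose $f$ is harmonic, homogeneous of degree $\ell$, rotationally symmetric, with $f=P_\ell(z)$ on $\mathbb S^2$. Homogeneity gives $4(\partial_\nu f-f)=4(\ell-1)P_\ell$ on $S$, and $(\Delta_{\mathbb S^2}+2)P_\ell=-(\ell-1)(\ell+2)P_\ell$. Since $(\Delta_{\mathbb S^2}+2)z=0$, the function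
$$w=-\tfrac4{\ell+2}P_\ell(z)+Az-\tfrac c2$$
satisfies $4(\partial_\nu f-f)-(\Delta_S+2)w=c$ for every constant $A$. On $\Gamma$, $\eta=x$ gives $f-\partial_\eta f=(1-\ell)P_\ell(z_0)$. So (11) becomes
$$A=\tfrac4{\ell+2}P_\ell'(z_0)+2\sqrt2(1-\ell)P_\ell(z_0),\qquad c=2\Big(z_0A-\tfrac4{\ell+2}P_\ell(z_0)\Big).\tag{13}$$
There are two conditions and only one free constant in $w$, so $c$ is dictated by $f$. The quantity that competes with it is
$$I(f):=\int_\Sigma H'=4\int_\Sigma\partial_\nu f+2\oint_\Gamma\partial_\eta f .$$
Let $D=\{z=z_0,\ s^2\le\frac12\}$, of area $\frac\pi2$, and let $G=\{|x-C|\le1,\ z\le z_0\}$ be the region between $\Sigma$ and $D$, with volume $V$ and outward normals $\nu_\Sigma$ on $\Sigma$, $e_3$ on $D$. The divergence theorem on $G$ gives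
$$I(f)=4\int_G\Delta f-4\int_D\partial_zf+2\oint_\Gamma\partial_\eta f .\tag{14}$$
Both $c$ and $I$ are linear in the data. Now we compute.

*Degree 0, $f=1$.* By (13), $A=2\sqrt2$ and $c=2(2-2)=0$. Clearly $I=0$.

*Degree 1, $f=z$.* Here $4(\partial_\nu f-f)=0$ and $f-\partial_\eta f=0$, so $w=0$ works with $c=0$. By (14), $I=-4\cdot\frac\pi2+2\cdot\sqrt2\pi\cdot z_0=0$. The two lowest modes contribute nothing.

*Degree 2.* Let $q=z^2-\frac12s^2$; then $\Delta q=2-2=0$, and $q=\frac12(3z^2-1)=P_2$ on $\mathbb S^2$. We have $P_2(z_0)=\frac14$, $P_2'(z_0)=3z_0$, so $A=3z_0-\frac{\sqrt2}2=\sqrt2$ and $c=2(1-\frac14)=\frac32$. Since $\int_D2z_0=\frac{\sqrt2\pi}2$ and $\partial_\eta q=\frac12$ on $\Gamma$,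
$$c(q)=\tfrac32,\qquad I(q)=-2\sqrt2\pi+\sqrt2\pi=-\sqrt2\pi,\qquad w_q=-P_2+\sqrt2z-\tfrac34 .\tag{15}$$

*Degree 3.* Let $p=z^3-\frac32zs^2$; then $\Delta p=6z-6z=0$, and $p=\frac12(5z^3-3z)=P_3$ on $\mathbb S^2$. We have $P_3(z_0)=-\frac{z_0}4$, $P_3'(z_0)=\frac94$, so $A=\frac45\cdot\frac94+4\sqrt2\cdot\frac{z_0}4=\frac95+1=\frac{14}5$ and $c=2(\frac{14}5z_0+\frac15z_0)=6z_0$. Since $\int_Ds^2=\frac\pi8$, $\int_D\partial_zp=\int_D(3z^2-\frac32s^2)=\frac{3\pi}4-\frac{3\pi}{16}=\frac{9\pi}{16}$. On $\Gamma$, $\partial_\eta p=-\frac34z_0$. Multiplying by $\sqrt2$ and using $\sqrt2z_0=1$,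
$$c(\sqrt2p)=6,\qquad I(\sqrt2p)=-\tfrac{9\sqrt2\pi}4-\tfrac{3\sqrt2\pi}2=-\tfrac{15}4\sqrt2\pi,\qquad w_p=-\tfrac{4\sqrt2}5P_3+\tfrac{14}5\sqrt2\,z-3 .\tag{16}$$

*A non-harmonic mode, $f=-|x|^2$*, to raise the scalar curvature. On $S$, $4(\partial_\nu f-f)=-4$, and on $\Gamma$, $f-\partial_\eta f=1$. The function $w=2\sqrt2z-2$ satisfies (11), and $(\Delta_S+2)w=-4$. So $c=0$. Here $\Delta f=-6$, $\int_D\partial_zf=-\frac\pi{\sqrt2}$ and $\partial_\eta f=-2$ on $\Gamma$, so
$$\operatorname{Sc}'=48,\qquad c(-|x|^2)=0,\qquad I(-|x|^2)=-24V+2\sqrt2\pi-4\sqrt2\pi=-(24V+2\sqrt2\pi).\tag{17}$$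

**Step 3. Combining degrees 2 and 3.** We want $c>0$ and $I>0$ together. By (15) and (16), each of $q$ and $\sqrt2p$ alone has $c$ and $I$ of opposite signs, so no multiple of a single one works. But the ratios differ: $I/c=-\frac23\sqrt2\pi$ for $q$ and $-\frac58\sqrt2\pi$ for $\sqrt2p$. Hence a combination can have both positive. Put
$$f=\sqrt2\,p+\alpha q-\varepsilon|x|^2,\qquad w=w_p+\alpha w_q+\varepsilon(2\sqrt2z-2),\qquad \varepsilon=\tfrac1{100}.$$
By linearity (11) holds, Lemma 4 gives a polynomial $h\in\mathcal A$ affine in $\alpha$, and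
$$\operatorname{Sc}'=48\varepsilon,\qquad (H^S)'=6+\tfrac32\alpha,\qquad I=\sqrt2\pi\big(-\tfrac{15}4-\alpha\big)-\varepsilon\,(24V+2\sqrt2\pi).\tag{18}$$
Apart from the $\varepsilon$-term, the two positivity conditions are $\alpha>-4$ and $\alpha<-\frac{15}4$. We take the midpoint $\alpha=-\frac{31}8$.

It remains to bound the $\varepsilon$-term. A point of $G$ has $(z-\sqrt2)^2\ge\frac12$, hence $s^2\le\frac12$, and $z\ge\sqrt2-1$. So $G\subset D\times[\sqrt2-1,z_0]$, whose height is $1-\frac1{\sqrt2}<0.3$, and $V<\frac\pi2\cdot0.3<0.48$. Then $24V+2\sqrt2\pi<11.52+8.89<21$, so the last term of $I$ in (18) lies in $(-0.21,0)$.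

**Step 4. Negative mass.** For $\alpha=-\frac{31}8$,
$$\operatorname{Sc}'=48\varepsilon>0,\qquad (H^S)'=\tfrac3{16}>0,\qquad I>\tfrac{\sqrt2\pi}8-0.21>0.55-0.21>0 .$$
By Section 4, for all small $t>0$ the metric $g_t=e+th$ satisfies all hypotheses, with $\operatorname{Sc}>0$ and $H^S>2$. By (4) with $\sigma=1$, $m^{FB}_{BY}(\Omega,g_t)=-tI+O(t^2)<0$.

**Step 5. Zero mass without flatness.** Let $\alpha$ range over $[-\frac{31}8,-\frac72]$. Throughout, $(H^S)'\ge\frac3{16}$ and $\operatorname{Sc}'=48\varepsilon$. At $\alpha=-\frac72$, (18) gives $I<-\frac{\sqrt2\pi}4<0$. By the uniformity in Section 4, one $t>0$ can be fixed for which all these metrics satisfy the hypotheses with $\operatorname{Sc}>0$, $H^S>2$, and for which the mass is negative at $\alpha=-\frac{31}8$ and positive at $\alpha=-\frac72$. The mass is continuous in $\alpha$, so some intermediate metric has $m^{FB}_{BY}=0$. It has $\operatorname{Sc}>0$, so it is not isometric to a Euclidean domain. This proves Theorem 1, and the statement in the Problem is disproved. $\blacksquare$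

**Comparison with (10).** For the tensor of Step 4, all three terms on the left of (10) with $u\equiv1$ are positive, so $\int_S\operatorname{tr}_\gamma h<0$: the area of $S$ shrinks to first order. This is the term that could not be controlled in Section 7. With $u=z$ the right side of (10) vanishes, so $\int_\Sigma zH'<0$ although $\int_\Sigma H'>0$. The weight $z$ is admissible and the weight $1$ is not.

## 9. Every model domain: duality

On a general model domain $\mathrm{II}$ need not be a multiple of $\gamma$ on $\Sigma$, and then a normal slide $v\nu_\Sigma$, which contributes $2v\,\mathrm{II}$ to $h^T$, cannot cancel $4f\gamma$ where $f\ne0$. So the recipe (1) is not available as it stands. Instead we prove existence of $h$ by showing that the only obstructions are the weights found in Section 7.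

**Proof of Theorem 2, part 1.** Suppose that no $h\in\mathcal A$ satisfies
$$\operatorname{Sc}'(h)>0\ \text{on }\Omega,\qquad (H^S)'(h)>0\ \text{on }S,\qquad \int_\Sigma\sigma H'(h)>0 .\tag{19}$$
We show that $\sigma$ is admissible. By Section 4 and (4) this proves part 1.

**Step 1. Multipliers.** This step turns nonexistence into an identity. The set of triples $\big(\operatorname{Sc}'(h),(H^S)'(h),\int_\Sigma\sigma H'(h)\big)$, $h\in\mathcal A$, is a linear subspace of $C^0(\Omega)\times C^0(S)\times\mathbb R$. By assumption it is disjoint from the open convex cone of strictly positive triples. By Hahn–Banach there is a nonzero continuous functional $\Lambda$ whose values on the subspace are at most its values on the cone. Being bounded above on a subspace, $\Lambda$ vanishes there. So $\Lambda\ge0$ on the cone and on its closure. By the Riesz theorem there are nonnegative finite Borel measures $\mathfrak m$ on $\Omega$, $\lambda$ on $S$, and $\tau\ge0$, not all zero, with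
$$\int_\Omega\operatorname{Sc}'(h)\,d\mathfrak m+\int_S(H^S)'(h)\,d\lambda+\tau\int_\Sigma\sigma H'(h)=0\qquad\text{for all }h\in\mathcal A.\tag{20}$$

**Step 2. In the interior $\mathfrak m$ is affine.** Test (20) with $h\in C_c^\infty(\mathring\Omega)$. By (9), $\partial_i\partial_j\mathfrak m-\delta_{ij}\Delta\mathfrak m=0$ as distributions. The trace gives $-2\Delta\mathfrak m=0$, hence $\partial_i\partial_j\mathfrak m=0$. All first derivatives are then constant on the connected set $\mathring\Omega$, so $\mathfrak m|_{\mathring\Omega}=u\,dx$ with $u$ affine, and $u\ge0$ on $\Omega$ since $\mathfrak m\ge0$. Write $\mathfrak m=u\,dx+\mathfrak m_\partial$ with $\mathfrak m_\partial\ge0$ on $\partial\Omega$, and $\tilde\lambda=\lambda-2u\,dA_S$. Subtracting (10) from (20), we get for all $h\in\mathcal A$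
$$\int_{\partial\Omega}\operatorname{Sc}'(h)\,d\mathfrak m_\partial+\int_S(H^S)'(h)\,d\tilde\lambda+\int_\Sigma(\tau\sigma-2u)H'(h)+\int_S(u_\nu-u)\operatorname{tr}_\gamma h=0.\tag{21}$$

**Step 3. Each term of (21) vanishes separately.** We use test tensors that see one term at a time. Let $\rho_\Sigma$ be a smooth function vanishing on $\Sigma$ with $\nabla\rho_\Sigma=\nu_\Sigma$ there, and $\rho_S$ likewise for $S$ (say $\rho_S=|x|-1$ near $S$). Let $\chi$ be an arbitrary smooth function subject to the stated support condition. Recall from (7) that $H'$ at a point involves only $h$ and $\nabla h$ there. Every tensor below vanishes on $\Sigma$, or near $\Sigma$, so it lies in $\mathcal A$.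

* **(a)** $h=\rho_\Sigma^2\chi e$, $\operatorname{supp}\chi\cap S=\emptyset$. On $\Sigma$, $h$ and $\nabla h$ vanish, so $H'=0$, while $\operatorname{Sc}'=-2\Delta(\rho_\Sigma^2\chi)=-4\chi$. Near $S$, $h=0$. So (21) gives $\int_\Sigma\chi\,d\mathfrak m_\partial=0$, and $\mathfrak m_\partial(\Sigma\setminus\Gamma)=0$.
* **(b)** $h=\rho_S^2\chi e$, $\operatorname{supp}\chi\cap\Sigma=\emptyset$. On $S$, $(H^S)'=0$, $h=0$ and $\operatorname{Sc}'=-4\chi$. Near $\Sigma$, $h=0$. So $\mathfrak m_\partial(S\setminus\Gamma)=0$, and $\mathfrak m_\partial$ lives on $\Gamma$.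
* **(c)** $h=\rho_S\chi e$, $\operatorname{supp}\chi\cap\Sigma=\emptyset$. On $S$, $h=0$ and by (7) $(H^S)'=\frac12\operatorname{tr}_\gamma(\chi\gamma)=\chi$. The first term of (21) vanishes since $h=0$ near $\Gamma$. So $\tilde\lambda=0$ on $S\setminus\Gamma$.
* **(d)** $h=\chi e$, $\operatorname{supp}\chi\cap\Sigma=\emptyset$. By (a)–(c) only the last term of (21) survives, $\int_S2(u_\nu-u)\chi=0$. So $u_\nu=u$ on $S$. Writing $u=\langle a,x\rangle+b$, we have $u_\nu=\langle a,x\rangle$ on $S$, so $b=0$.
* **(e)** $h=\rho_\Sigma\chi e$, $\operatorname{supp}\chi\cap S=\emptyset$. By (7), $H'=\chi$ on $\Sigma$, and the other terms vanish. So $\tau\sigma=2u$ on $\Sigma\setminus\Gamma$, hence on $\Sigma$ by continuity.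
* **(f)** $h=\rho_\Sigma^2\chi e$, $\chi$ arbitrary. By (d) and (e) the last two terms of (21) are gone, and the first two live on $\Gamma$. There $h$ and $\nabla h$ vanish, so $(H^S)'=0$, and $\operatorname{Sc}'=-4\chi$. So $-4\int_\Gamma\chi\,d\mathfrak m_\partial=0$ and $\mathfrak m_\partial=0$.
* **(g)** $h=\rho_\Sigma\chi\,(N\otimes L+L\otimes N)$, $\chi$ arbitrary, where $N,L$ are smooth one-forms dual to $\nu_S,\nu_\Sigma$ along $\Gamma$. Now only $\int_\Gamma(H^S)'\,d\tilde\lambda$ is left in (21). On $\Gamma$, for the piece $S$: $\nabla_{\nu_S}h=0$, because $\nu_S=\eta$ is tangent to $\Sigma$, where $\rho_\Sigma=0$; and $h_{\nu\nu}=0$. The form $\omega=h(\nu_S,\cdot)$ vanishes along $\Gamma$, so only the $\mu$-derivative contributes to its divergence. Since $\mu=\nu_\Sigma$, $\partial_\mu\rho_\Sigma=1$, and $N(\nu_S)L(\mu)+L(\nu_S)N(\mu)=1$, we get $\operatorname{div}_\gamma\omega=\langle\nabla_\mu\omega,\mu\rangle=\chi$. So $(H^S)'=-\chi$ by (7), hence $\int_\Gamma\chi\,d\tilde\lambda=0$ and $\tilde\lambda=0$.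

**Step 4. Conclusion.** We have found $\mathfrak m=u\,dx$, $\lambda=2u\,dA_S$, $\tau\sigma=2u$ on $\Sigma$, with $u=\langle a,x\rangle\ge0$ on $\Omega$. If $\tau=0$, then $u=0$ on $\Sigma$. As $K>0$, $\Sigma$ lies in no plane, so $a=0$, and $\mathfrak m,\lambda,\tau$ all vanish, a contradiction. Hence $\tau>0$ and $\sigma=\frac2\tau\langle a,x\rangle|_\Sigma$ is admissible. $\blacksquare$

## 10. Zero mass and positive scalar curvature near every model domain

Here we deduce that the equality case also fails near every model domain $\Omega$. The weights $\sigma\equiv1$ and $\sigma\equiv-1$ are not admissible, so by Section 9 condition (19) can be met for each of them. This gives $h_1,h_2\in\mathcal A$ with $\operatorname{Sc}'>0$, $(H^S)'>0$ and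
$$\int_\Sigma H'(h_1)>0>\int_\Sigma H'(h_2).$$
For $s\in[0,1]$ the tensor $(1-s)h_1+sh_2$ lies in $\mathcal A$ and has $\operatorname{Sc}'>0$ and $(H^S)'>0$, with positive lower bounds independent of $s$. By the uniformity in Section 4, for a fixed small $t>0$ all metrics $e+t\big((1-s)h_1+sh_2\big)$ satisfy the hypotheses with $\operatorname{Sc}>0$ and $H^S>2$. By (4) the mass is negative at $s=0$ and positive at $s=1$. It is continuous in $s$, so some metric in the family has $m^{FB}_{BY}=0$ and $\operatorname{Sc}>0$, and that metric is not isometric to a Euclidean domain. $\blacksquare$
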